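\title{Exceptional objects on weak del Pezzo surfaces up to spherical twists}

\begin{abstract}
We prove that every exceptional object in the bounded derived category of a complex weak del Pezzo surface is carried, by a shift and a composition of spherical twists along sheaves supported on the $(-2)$-curves, to an exceptional vector bundle or to a line bundle on a $(-1)$-curve. This settles a conjecture stated by Cao and Jiang. Restriction to a smooth anticanonical curve confines the cohomology of the object outside degree zero to the $(-2)$-curves; twists along Harder--Narasimhan factors for a generic slope function then remove it, and a vanishing lemma derived from Serre duality shows that the process ends. We also classify the exceptional objects of rank zero up to twists, line bundles and shifts, and extend the result in nonzero rank to a class of objects without self-extensions of positive degree.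
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. For a smooth projective variety $X$ let $D(X)=D^b(\operatorname{Coh}X)$ be the bounded derived category of coherent sheaves and $\operatorname{Auteq}(D(X))$ its group of exact autoequivalences. An object $E\in D(X)$ is \emph{exceptional} if
\[
\operatorname{Hom}(E,E)=\mathbb{C}\qquad\text{and}\qquad \operatorname{Hom}(E,E[i])=0\ \text{ for } i\neq0 .
\]
The definition asks for the smallest self-extension algebra that a nonzero object can have. It does not ask that $E$ be a sheaf, and it is preserved by every autoequivalence.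

Let $X$ be a smooth projective surface with canonical class $K$. A \emph{$(-1)$-curve}, respectively \emph{$(-2)$-curve}, is a smooth rational curve of self-intersection $-1$, respectively $-2$; by adjunction its intersection number with $K$ is $-1$, respectively $0$. There are two elementary sources of exceptional objects. If $H^1(\mathcal{O}_X)=H^2(\mathcal{O}_X)=0$, every line bundle is exceptional. If $\Gamma$ is a $(-1)$-curve and $M$ a line bundle on $\Gamma$, viewed as a torsion sheaf on $X$, then $\operatorname{Hom}(M,M)=\mathbb{C}$, Serre duality gives $\operatorname{Ext}^2(M,M)=H^0(\Gamma,\mathcal{O}(K)|_\Gamma)^*=0$, and Riemann--Roch gives $\chi(M,M)=-\Gamma^2=1$; so $\operatorname{Ext}^1(M,M)=0$ and $M$ is exceptional. By a theorem of Kuleshov and Orlov, on a del Pezzo surface, that is, when $-K$ is ample, every exceptional object is isomorphic to a shift of an exceptional vector bundle or of a line bundle on a $(-1)$-curve.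

A \emph{weak del Pezzo surface} is a smooth projective surface on which $-K$ is nef and big. Such a surface may contain $(-2)$-curves; the negative section $C$ of the Hirzebruch surface $\mathbb{F}_2$ is one, and there $-K=2C+4f$, with $f$ a fiber, satisfies $-K\cdot C=0$, $-K\cdot f=2$, $K^2=8$. A $(-2)$-curve brings new autoequivalences. An object $S$ is \emph{spherical} if $S\otimes\mathcal{O}(K)\cong S$ and $\operatorname{Hom}(S,S[i])$ is $\mathbb{C}$ for $i=0,2$ and zero otherwise. By Seidel and Thomas, the \emph{twist}
\[
T_SE=\operatorname{Cone}\bigl(R\operatorname{Hom}(S,E)\otimes S\xrightarrow{\ \mathrm{ev}\ }E\bigr)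
\]
is then an autoequivalence of $D(X)$. A line bundle $S$ on a $(-2)$-curve $C$ is spherical: $K|_C$ is trivial, $\operatorname{Ext}^2(S,S)=\operatorname{Hom}(S,S)^*=\mathbb{C}$, and $\chi(S,S)=-C^2=2$. The exceptional object $T_{\mathcal{O}_C}\mathcal{O}_X$ has two nonzero cohomology sheaves, $\mathcal{O}_X$ in degree $0$ and $\mathcal{O}_C$ in degree $1$ (Section~\ref{sec:example}), so the statement of Kuleshov and Orlov fails as soon as $X$ contains a $(-2)$-curve. This counterexample is made by an autoequivalence and is undone by its inverse, and one is led to guess that autoequivalences account for every failure. This is the conjecture stated by Cao and Jiang \cite{CJ}.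

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be a weak del Pezzo surface. For every exceptional object $E\in D(X)$ there is $\Phi\in\operatorname{Auteq}(D(X))$ such that $\Phi(E)$ is an exceptional vector bundle or a line bundle on a $(-1)$-curve.}
\medskip

We prove the conjecture in a form that names the autoequivalences. From now on $X$ is a weak del Pezzo surface, $C_1,\dots,C_n$ are its $(-2)$-curves (finitely many by Lemma~\ref{lem:surface}, possibly none), and $Z=C_1\cup\dots\cup C_n$. A coherent sheaf is \emph{pure} if its support has dimension one and it has no nonzero subsheaf with zero-dimensional support. Let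
\[
\mathfrak{B}\subset\operatorname{Auteq}(D(X))
\]
be the group generated by the twists $T_S$, where $S$ runs over the spherical pure sheaves supported on $Z$. The rank $\operatorname{rk}E$ and the class $c_1(E)$ of a complex are the alternating sums of the ranks and first Chern classes of its cohomology sheaves.

\begin{theorem}\label{thm:A}
Let $E\in D(X)$ be exceptional. There are $g\in\mathfrak{B}$ and $m\in\mathbb{Z}$ such that $g(E)[m]$ is an exceptional vector bundle if $\operatorname{rk}E\neq0$, and a line bundle on a $(-1)$-curve if $\operatorname{rk}E=0$. In particular the conjecture holds.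
\end{theorem}

If $Z=\emptyset$, then $\mathfrak{B}$ is trivial and Theorem~\ref{thm:A} is the statement of Kuleshov and Orlov, which we do not use. In rank zero the $(-1)$-curve is determined by $E$. For a class $D$ with $D^2=-2$ let $s_D(x)=x+(x\cdot D)D$ be the reflection of the N\'eron--Severi lattice $\operatorname{NS}(X)$, and let $W$ be the group generated by $s_{C_1},\dots,s_{C_n}$.

\begin{theorem}\label{thm:B}
Let $\mathcal{G}\subset\operatorname{Auteq}(D(X))$ be the group generated by $\mathfrak{B}$, by tensoring with line bundles, and by the shift $[1]$. Sending a $(-1)$-curve $\Gamma$ to the orbit of $\mathcal{O}_\Gamma$ is a bijection from the set of $(-1)$-curves on $X$ to the set of $\mathcal{G}$-orbits of exceptional objects of rank $0$. The curve $\Gamma$ attached to $E$ is the unique element of $W\cdot(\pm c_1(E))$ with $\Gamma\cdot(-K)=1$ and $\Gamma\cdot C_i\ge0$ for all $i$.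
\end{theorem}

In nonzero rank the proof uses less than exceptionality. For a curve $A\subset X$ we write $E|_A$ for the derived restriction.

\begin{theorem}\label{thm:C}
Let $E\in D(X)$ satisfy $\operatorname{Hom}(E,E[l])=0$ for all $l\ge1$, and suppose that for some smooth $A\in|-K|$ the restriction $E|_A$ is a nonzero semistable vector bundle placed in degree $0$. Then $g(E)$ is a vector bundle for some $g\in\mathfrak{B}$.
\end{theorem}

The proof measures the distance from $E$ to a vector bundle by two integers. Write $\mathcal{H}^j(E)$ for the cohomology sheaves and $E^\vee=R\mathcal{H}om(E,\mathcal{O}_X)$ for the derived dual, and for $E\neq0$ put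
\[
b(E)=\max\{j:\mathcal{H}^j(E)\neq0\},\qquad e(E)=b(E^\vee).
\]
An object is a vector bundle as soon as $b(E)\le0$ and $e(E)\le0$ (Lemma~\ref{lem:recognize}). The central result, Proposition~\ref{prop:lower}, lowers $b$ to $0$ by twists \emph{without raising $e$}; one applies it first to $E$ and then to $E^\vee$. It has three ingredients. Restriction to a smooth anticanonical curve shows that the cohomology of $E$ outside degree $0$ lives on $Z$ and finitely many points (Section~\ref{sec:admissible}). A generic slope function on sheaves supported on $Z$ has only spherical stable sheaves, and so supplies a canonical twist at every stage (Section~\ref{sec:slope}). A vanishing lemma ties the top cohomology sheaf of $E$ to that of $E^\vee$ and forces the twisting to end (Sections~\ref{sec:vanishing} and~\ref{sec:lower}). In rank zero the two applications give a pure sheaf (Section~\ref{sec:twice}), and a second round of twists clears the $(-2)$-curves from its support (Section~\ref{sec:rank0}). Section~\ref{sec:example} shows the mechanism on a single $(-2)$-curve.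

\section{The anticanonical curve and the $(-2)$-curves}\label{sec:surface}

Since $-K$ is nef and big, $K^2>0$, and Kawamata--Viehweg vanishing gives $H^i(X,\mathcal{O}(K+N))=0$ for $i>0$ and every nef and big divisor $N$. For $N=-K$ we get $H^1(\mathcal{O}_X)=H^2(\mathcal{O}_X)=0$, so $\mathcal{O}_X$ is exceptional. For $N=-K+D$ with $D$ numerically trivial we get $h^0(D)=\chi(\mathcal{O}_X)=1$, so $D$ is trivial: the group $\operatorname{NS}(X)=\operatorname{Pic}(X)$ is a lattice with nondegenerate intersection form. By the Hodge index theorem the form is negative definite on $K^\perp$.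

\begin{lemma}\label{lem:surface}
\begin{enumerate}
\item[(a)] The linear system $|-K|$ has a smooth member, and every smooth member $A$ is an elliptic curve.
\item[(b)] An irreducible curve $\Gamma$ satisfies $\Gamma\cdot K=0$ if and only if it is a $(-2)$-curve. The curve $A$ is disjoint from $Z$, and every closed subset of $X$ disjoint from $A$ is a finite union of points and $(-2)$-curves.
\item[(c)] There are finitely many $(-2)$-curves, their classes are linearly independent, the lattice $\bigoplus\mathbb{Z}C_i$ is even and negative definite, and the set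
\[
R=\Bigl\{D=\sum d_iC_i\ :\ d_i\ge0,\ D^2=-2\Bigr\}
\]
is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The system $|-K|$ has no fixed component; it is base point free if $K^2\ge2$ and has exactly one base point if $K^2=1$ (\cite[Exp.~III]{Dem}, \cite[Theorem~8.3.2]{Dol}). By Bertini's theorem a general member is smooth away from the base points. If $K^2=1$, two general members have intersection number $1$, so both are smooth at the base point. For a smooth member $A$, the sequence $0\to\mathcal{O}(K)\to\mathcal{O}_X\to\mathcal{O}_A\to0$ and $H^1(\mathcal{O}(K))=H^1(\mathcal{O}_X)^*=0$ give $h^0(\mathcal{O}_A)=1$. So $A$ is connected, and it has genus one by adjunction.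

(b) If $\Gamma\cdot K=0$, then $\Gamma^2<0$, and adjunction $2p_a(\Gamma)-2=\Gamma^2$ forces $p_a(\Gamma)=0$ and $\Gamma^2=-2$. Conversely a $(-2)$-curve has $\Gamma\cdot A=0$ and differs from $A$, because $A^2>0$; so it is disjoint from $A$. An irreducible curve disjoint from $A$ has $\Gamma\cdot K=0$.

(c) The negative definite lattice $K^\perp$ has finitely many vectors of square $-2$, and each is the class of at most one irreducible curve, since distinct irreducible curves have nonnegative intersection number. A linear relation among the $C_i$ can be written $D=\sum_{i\in I}a_iC_i=\sum_{j\in J}a_jC_j$ with $I\cap J=\emptyset$ and nonnegative coefficients. Then $D^2=\sum a_ia_jC_i\cdot C_j\ge0$, so $D=0$, and intersecting with an ample class shows that all coefficients vanish. The lattice is even because its generators have even square, and $R$ is finite because the lattice is definite.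
\end{proof}

Fix a smooth member $A\in|-K|$ and a section $s\in H^0(\mathcal{O}(-K))$ with zero locus $A$. Nothing below depends on which smooth member is chosen. The section $s$ trivializes $K$ on $X\setminus A\supset Z$. We write $E(K)=E\otimes\mathcal{O}(K)$; thus $M(K)\cong M$ for every sheaf $M$ whose support is disjoint from $A$.

\section{Derived categories and spherical twists}\label{sec:tools}

We write $\mathcal{H}^j(P)$ for cohomology sheaves, $H^j(U,P)$ for hypercohomology, $\otimes$ for the ordinary and $\otimes^L$ for the derived tensor product, and $\eta$ for the generic point of $X$. An object lies in $D^{\le n}$, respectively $D^{\ge n}$, if $\mathcal{H}^j=0$ for $j>n$, respectively $j<n$. The following standard facts are used throughout; (D1)--(D3) hold on every open subset $U\subset X$.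

\begin{enumerate}
\item[(D1)] \emph{Truncation.} If $E\in D^{\le n}$ and $M$ is a sheaf, then $\operatorname{Hom}(E,M[j])=0$ for $j<-n$ and $\operatorname{Hom}(E,M[-n])=\operatorname{Hom}(\mathcal{H}^n(E),M)$. If $P\in D^{\ge n}$, then $H^j(U,P)=0$ for $j<n$ and $H^n(U,P)=H^0(U,\mathcal{H}^n(P))$.
\item[(D2)] \emph{Duals.} We have $E^{\vee\vee}=E$, $\operatorname{Hom}(E,F)=\operatorname{Hom}(F^\vee,E^\vee)$ and $\operatorname{Hom}(E,F[j])=H^j(E^\vee\otimes^LF)$. If $E\in D^{\le n}$, then $E^\vee\in D^{\ge-n}$ and $\mathcal{H}^{-n}(E^\vee)=\mathcal{H}om(\mathcal{H}^n(E),\mathcal{O})$, a torsion-free sheaf. If $T$ is a torsion sheaf, then $T^\vee\in D^{\ge1}$ and $\mathcal{H}^1(T^\vee)=\mathcal{E}xt^1(T,\mathcal{O})$.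
\item[(D3)] \emph{Tensor products.} If $E\in D^{\le m}$ and $F\in D^{\le n}$, then $E\otimes^LF\in D^{\le m+n}$ and $\mathcal{H}^{m+n}(E\otimes^LF)=\mathcal{H}^m(E)\otimes\mathcal{H}^n(F)$.
\item[(D4)] \emph{Serre duality.} $\operatorname{Hom}(E,F)^*=\operatorname{Hom}(F,E(K)[2])$.
\item[(D5)] \emph{Small support.} If all $\mathcal{H}^j(P)$ have support of dimension at most one, the hypercohomology spectral sequence has two columns and gives $0\to H^1(\mathcal{H}^{j-1}(P))\to H^j(X,P)\to H^0(\mathcal{H}^j(P))\to0$. So if moreover $P\in D^{\le n}$, then $H^j(X,P)=0$ for $j>n+1$, $H^{n+1}(X,P)=H^1(\mathcal{H}^n(P))$, and $H^n(X,P)$ surjects onto $H^0(\mathcal{H}^n(P))$.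
\item[(D6)] \emph{Locality.} If the cohomology sheaves of $Q$ are supported on a closed subset of $X$ contained in the open set $U$, then restriction $\operatorname{Hom}_X(Q,F)\to\operatorname{Hom}_U(Q,F)$ is bijective, because $R\mathcal{H}om(Q,F)$ is supported on the same closed subset.
\item[(D7)] \emph{Riemann--Roch in rank zero.} If $M,N\in D(X)$ have rank $0$, then $\chi(M,N)=-c_1(M)\cdot c_1(N)$ and $\chi(M(D))=\chi(M)+D\cdot c_1(M)$ for every divisor $D$. For a torsion sheaf $M$, the class $c_1(M)$ is represented by the effective divisor $\sum d_\Gamma\Gamma$, where $d_\Gamma$ is the length of $M$ at the generic point of the curve $\Gamma$.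
\end{enumerate}

At a closed point $x$, the Auslander--Buchsbaum formula says that the projective dimension and the depth of a nonzero stalk $M_x$ add up to $2$, and the depth is positive exactly when $M_x$ has no submodule $k(x)$. Hence a nonzero torsion sheaf $S$ is pure if and only if it has local resolutions
\begin{equation}\label{eq:res}
0\to\mathcal{O}^r\xrightarrow{\ \alpha\ }\mathcal{O}^r\to S\to0 .
\end{equation}
Dualizing \eqref{eq:res} shows that $S^\vee=S^\dagger[-1]$, where $S^\dagger=\mathcal{E}xt^1(S,\mathcal{O}_X)$ is resolved by the transpose of $\alpha$. So $S^\dagger$ is pure with the same support as $S$, and $S^{\dagger\dagger}=S$.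

\begin{lemma}\label{lem:recognize}
Let $0\neq E\in D(X)$ with $b(E)\le0$.
\begin{enumerate}
\item[(a)] If $e(E)\le0$, then $E$ is a vector bundle.
\item[(b)] If $e(E)\le1$ and $E_\eta=0$, then $E$ is a pure sheaf.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x\in X$ be a closed point. The stalk $E_x$ is represented by a minimal bounded complex $F^\bullet$ of finite free $\mathcal{O}_x$-modules, one whose differentials vanish modulo the maximal ideal, so that $\operatorname{rk}F^j=\dim H^j(E\otimes^Lk(x))$. By (D3), $E\otimes^Lk(x)$ lies in $D^{\le0}$, and its $k(x)$-dual $E^\vee\otimes^Lk(x)$ lies in $D^{\le e(E)}$. Hence $F^j=0$ unless $-e(E)\le j\le0$. In case (a), $E_x=F^0$ is free. In case (b), $F^{-1}\to F^0$ is an isomorphism at $\eta$, so its kernel is a torsion submodule of a free module and vanishes; thus $E$ is a torsion sheaf with resolutions \eqref{eq:res}.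
\end{proof}

For a spherical object $S$ the inverse of $T_S$ is given by
\[
T_S^{-1}E=\operatorname{Cone}\bigl(E\xrightarrow{\ \mathrm{coev}\ }R\operatorname{Hom}(E,S)^*\otimes S\bigr)[-1],
\]
and $T_SS\cong S[-1]$. The objects $T_{S[1]}^{\pm1}E$ and $T_S^{\pm1}E$ are isomorphic, since the shifts in $R\operatorname{Hom}(S,E)\otimes S$ cancel.

\begin{lemma}\label{lem:twists}
Let $g\in\mathfrak{B}$.
\begin{enumerate}
\item[(a)] $(gE)|_{X\setminus Z}\cong E|_{X\setminus Z}$ for all $E$. In particular $g$ preserves the rank and the restriction to $A$.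
\item[(b)] There is $g'\in\mathfrak{B}$ with $(gE)^\vee\cong g'(E^\vee)$ for all $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
It suffices to treat $g=T_S^{\pm1}$ with $S$ spherical, pure and supported on $Z$. Part (a) holds because the third term of the defining triangle vanishes off $Z$. For (b), the sheaf $S^\dagger$ is pure and supported on $Z$, satisfies $S^\dagger(K)\cong S^\dagger$, and has the same self-extensions as $S$ by (D2); so $T_{S^\dagger}\in\mathfrak{B}$. Dualizing the triangle that defines $T_SE$ gives
\[
(T_SE)^\vee\to E^\vee\to R\operatorname{Hom}(S,E)^*\otimes S^\vee .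
\]
Under $R\operatorname{Hom}(S,E)=R\operatorname{Hom}(E^\vee,S^\vee)$ both the evaluation map and its dual correspond to the identity of this complex, so the second arrow is the coevaluation, and $(T_SE)^\vee\cong T_{S^\vee}^{-1}(E^\vee)\cong T_{S^\dagger}^{-1}(E^\vee)$. Replacing $E$ by $T_S^{-1}E$ gives $(T_S^{-1}E)^\vee\cong T_{S^\dagger}(E^\vee)$.
\end{proof}

Every step of the proof is an inverse twist, so we record its effect on $E$ and on $E^\vee$. Let $S$ be spherical and pure, $E'=T_S^{-1}E$ and $V_j=\operatorname{Hom}(E,S[j])$. The defining triangle and its dual are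
\[
E'\to E\to\bigoplus_jV_j^*\otimes S[j],\qquad \bigoplus_jV_j\otimes S^\dagger[-1-j]\to E^\vee\to E'^\vee,
\]
with long exact sequences
\begin{gather}
\cdots\to V_{1-i}^*\otimes S\to\mathcal{H}^i(E')\to\mathcal{H}^i(E)\to V_{-i}^*\otimes S\to\mathcal{H}^{i+1}(E')\to\cdots\label{eq:les1}\\
\cdots\to V_{i-1}\otimes S^\dagger\to\mathcal{H}^i(E^\vee)\to\mathcal{H}^i(E'^\vee)\to V_i\otimes S^\dagger\to\mathcal{H}^{i+1}(E^\vee)\to\cdots\label{eq:les2}
\end{gather}
Thus the $V_j$ with small $j$ govern the top cohomology of $E'$, and the $V_j$ with large $j$ govern the top cohomology of $E'^\vee$. Finally, $T_SS\cong S[-1]$ gives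
\begin{equation}\label{eq:shift}
\operatorname{Hom}(E',S[j])=\operatorname{Hom}(E,S[j-1]).
\end{equation}

\section{An example along one $(-2)$-curve}\label{sec:example}

Let $C\cong\mathbb{P}^1$ be a $(-2)$-curve and $\mathcal{O}_C(a)$ the line bundle of degree $a$ on it. We build an exceptional object $E_0$ from $E_2=\mathcal{O}_X$ by two twists and watch how the inverse twists, read off from the top cohomology sheaf, bring it back. Serre duality gives $\operatorname{Ext}^j(\mathcal{O}_C(a),\mathcal{O}_X)=H^{2-j}(\mathcal{O}_C(a))^*$. The resolution $0\to\mathcal{O}(-C)\to\mathcal{O}\to\mathcal{O}_C\to0$ gives $\mathcal{O}_C^\dagger=\mathcal{O}_C(C)=\mathcal{O}_C(-2)$, hence also $\mathcal{O}_C(-2)^\dagger=\mathcal{O}_C$.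

\emph{The object $E_1=T_{\mathcal{O}_C}\mathcal{O}_X$.} Since $R\operatorname{Hom}(\mathcal{O}_C,\mathcal{O}_X)=\mathbb{C}[-2]$, there is a triangle $\mathcal{O}_X\to E_1\to\mathcal{O}_C[-1]$. So $\mathcal{H}^0(E_1)=\mathcal{O}_X$, $\mathcal{H}^1(E_1)=\mathcal{O}_C$ and $b(E_1)=1$. The dual triangle shows that $G_1=E_1^\vee$ is a sheaf,
\[
0\to\mathcal{O}_C(-2)\to G_1\to\mathcal{O}_X\to0,
\]
so $e(E_1)=0$. The extension does not split, because $\operatorname{End}(E_1)=\mathbb{C}$. It stays exact after tensoring with $\mathcal{O}_C$, as $\mathcal{O}_X$ is flat, and the connecting map $H^0(\mathcal{O}_C)\to H^1(\mathcal{O}_C(-2))$ sends $1$ to the nonzero extension class. So the rank two bundle $G_1\otimes\mathcal{O}_C$ on $\mathbb{P}^1$ has $H^0=H^1=0$, which means $G_1\otimes\mathcal{O}_C\cong\mathcal{O}_C(-1)^2$.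

\emph{The object $E_0=T_SE_1$ with $S=\mathcal{O}_C(-2)$.} We have $R\operatorname{Hom}(S,\mathcal{O}_X)=\mathbb{C}[-1]$. Further $\dim\operatorname{Hom}(S,\mathcal{O}_C)=3$, $\operatorname{Ext}^2(S,\mathcal{O}_C)=\operatorname{Hom}(\mathcal{O}_C,S)^*=0$ and $\chi(S,\mathcal{O}_C)=2$, so $\dim\operatorname{Ext}^1(S,\mathcal{O}_C)=1$. The triangle for $E_1$ gives
\[
0\to\operatorname{Ext}^1(S,\mathcal{O}_X)\to\operatorname{Hom}(S,E_1[1])\to\operatorname{Hom}(S,\mathcal{O}_C)\to0,\qquad \operatorname{Hom}(S,E_1[2])=\operatorname{Ext}^1(S,\mathcal{O}_C),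
\]
so $R\operatorname{Hom}(S,E_1)=\mathbb{C}^4[-1]\oplus\mathbb{C}[-2]$. The triangle $S^4[-1]\oplus S[-2]\to E_1\to E_0$ yields
\[
S^4\to\mathcal{O}_C\to\mathcal{H}^1(E_0)\to S\to0 .
\]
The first map is onto, since it involves all of $\operatorname{Hom}(\mathcal{O}_C(-2),\mathcal{O}_C)$ and $\mathcal{O}_C(2)$ is globally generated. So $\mathcal{H}^1(E_0)=\mathcal{O}_C(-2)$ and $b(E_0)=1$. The dual triangle is $E_0^\vee\to G_1\to\mathcal{O}_C^4\oplus\mathcal{O}_C[1]$, and the map $G_1\to\mathcal{O}_C^4$ is the coevaluation, which factors through two copies of the first map in the Euler sequence $0\to\mathcal{O}_C(-1)\to\mathcal{O}_C^2\to\mathcal{O}_C(1)\to0$. Hence $e(E_0)=1$ and $G_0=\mathcal{H}^1(E_0^\vee)=\mathcal{O}_C(1)^2$. With $B_n=\mathcal{H}^1(E_n)$ we have found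
\[
\begin{array}{c|cccc}
 & B_n & e(E_n) & G_n\otimes\mathcal{O}_C & G_n\otimes B_n\\ \hline
E_0 & \mathcal{O}_C(-2) & 1 & \mathcal{O}_C(1)^2 & \mathcal{O}_C(-1)^2\\
E_1=T_{B_0}^{-1}E_0 & \mathcal{O}_C & 0 & \mathcal{O}_C(-1)^2 & \mathcal{O}_C(-1)^2\\
E_2=T_{B_1}^{-1}E_1=\mathcal{O}_X & 0 & 0 & \mathcal{O}_C & 0
\end{array}
\]

Three features of this table persist in general. First, the inverse twist along the top cohomology sheaf need not lower $b$: it removes $B_0$, but by \eqref{eq:les1} a quotient of copies of $B_0$ appears in its place. What improves is the degree, from $-2$ to $0$. Second, $e$ does not increase. Third, $G_n\otimes B_n$ has no cohomology at all. The last fact is the one that stops the process. Suppose that $b$ never dropped, and for simplicity that $B_n=\mathcal{O}_C(a_n)^{m_n}$ with $a_n\to\infty$ and that $G_n\otimes\mathcal{O}_C$ is a nonzero bundle on $C$. The vanishing forces $G_n\otimes\mathcal{O}_C=\mathcal{O}_C(-a_n-1)^{r_n}$, so $G_n$ becomes more and more negative along $C$. We shall show that for large $n$ the sheaf $G_{n+1}$ is a \emph{quotient} of $G_n$,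 and $\mathcal{O}_C(-a'-1)$ is not a quotient of $\mathcal{O}_C(-a-1)^r$ when $a'>a$.

\section{Restriction to the anticanonical curve}\label{sec:admissible}

Twists in $\mathfrak{B}$ change an object only along $Z$. Theorem~\ref{thm:A} can therefore hold only if an exceptional object is already in the desired form away from $Z$. The curve $A$ detects this: it avoids $Z$ and meets every other curve, and Serre duality computes the self-extensions of $E|_A$. The following definition isolates what the proof uses.

\begin{definition}\label{def:adm}
An object $E\in D(X)$ is \emph{admissible} if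
\begin{enumerate}
\item[(H1)] $\operatorname{Hom}(E,E[l])=0$ for all $l\ge1$, and
\item[(H2)] $E|_A$ is a nonzero sheaf $\mathcal{F}$ in degree $0$ that is either a semistable vector bundle (\emph{bundle type}) or a torsion sheaf (\emph{torsion type}).
\end{enumerate}
\end{definition}

Recall that a vector bundle $\mathcal{F}$ on a smooth curve is semistable if $\deg/\operatorname{rk}$ of every nonzero subsheaf is at most that of $\mathcal{F}$; that there is no nonzero map from a semistable bundle to a semistable bundle of smaller slope; and that duals of semistable bundles and their twists by line bundles are semistable.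

\begin{lemma}\label{lem:excadm}
If $E$ is exceptional, then some shift of $E$ is admissible, with $\mathcal{F}$ a simple semistable bundle or $\mathcal{F}=k(p)$ for a point $p\in A$.
\end{lemma}

\begin{proof}
Let $\iota:A\to X$ be the inclusion. Multiplication by $s$ gives the triangle
\begin{equation}\label{eq:restr}
E(K)\xrightarrow{\ s\ }E\to\iota_*(E|_A).
\end{equation}
Apply $R\operatorname{Hom}(E,-)$. By Serre duality $R\operatorname{Hom}(E,E(K))=\mathbb{C}[-2]$, and by adjunction the third term is $R\operatorname{Hom}(E|_A,E|_A)$, which therefore equals $\mathbb{C}\oplus\mathbb{C}[-1]$. On a smooth curve every object is the direct sum of its shifted cohomology sheaves, and every sheaf is the direct sum of a torsion sheaf and a vector bundle. As $\operatorname{End}(E|_A)=\mathbb{C}$, the object $E|_A$ is a shift of a simple bundle or of a simple torsion sheaf, and the latter is $k(p)$. Let $\mathcal{F}$ be a simple bundle and $\mathcal{F}_1\subset\mathcal{F}$ its maximal destabilizing subbundle. Since $A$ is elliptic, $\operatorname{Ext}^1(\mathcal{F}/\mathcal{F}_1,\mathcal{F}_1)=\operatorname{Hom}(\mathcal{F}_1,\mathcal{F}/\mathcal{F}_1)^*=0$.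 So $\mathcal{F}_1$ is a direct summand, hence $\mathcal{F}_1=\mathcal{F}$, and $\mathcal{F}$ is semistable.
\end{proof}

\begin{lemma}\label{lem:adm}
Let $E$ be admissible.
\begin{enumerate}
\item[(a)] For $j\neq0$ the support of $\mathcal{H}^j(E)$ is disjoint from $A$. Moreover $\mathcal{H}^0(E)\neq0$, so $b(E)\ge0$.
\item[(b)] In bundle type, $E$ is a vector bundle of rank $\operatorname{rk}\mathcal{F}\neq0$ on a neighborhood of $A$. In torsion type, $E_\eta=0$.
\item[(c)] For $g\in\mathfrak{B}$ the object $gE$ is admissible with the same $\mathcal{F}$.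
\item[(d)] In bundle type, $E^\vee$ is admissible of bundle type. If $\mathcal{F}=k(p)$, then $E^\vee[1]$ is admissible with restriction $k(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The long exact sequence of \eqref{eq:restr} gives
\[
0\to\mathcal{H}^j(E)\otimes\mathcal{O}_A\to\mathcal{H}^j(E|_A)\to\mathcal{T}or_1(\mathcal{H}^{j+1}(E),\mathcal{O}_A)\to0 .
\]
For $j\neq0$ the middle term vanishes, so $\mathcal{H}^j(E)$ vanishes along $A$ by Nakayama's lemma. Then $j=0$ gives $\mathcal{H}^0(E)\otimes\mathcal{O}_A\cong\mathcal{F}\neq0$.

(b) By (a), $E$ is a sheaf near $A$. In bundle type, $E\otimes^Lk(x)=\mathcal{F}\otimes^Lk(x)$ is concentrated in degree $0$ for $x\in A$, so the minimal free complex of $E_x$ has one term and $E$ is locally free at $x$. In torsion type, the stalk $M$ of $\mathcal{H}^0(E)$ at the generic point of $A$ has $M/sM=0$, so $M=0$, and all cohomology sheaves of $E$ are torsion.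

(c) Autoequivalences preserve (H1), and Lemma~\ref{lem:twists}(a) gives (H2).

(d) Duality preserves (H1) by (D2) and commutes with derived restriction. On the curve $A$, the dual of $\mathcal{F}$ is the dual bundle in bundle type, and the dual of $k(p)$ is $k(p)[-1]$.
\end{proof}

By (b), an exceptional object of nonzero rank has an admissible shift of bundle type, and one of rank zero has an admissible shift with restriction $k(p)$.

\section{A generic slope function on sheaves supported on $Z$}\label{sec:slope}

On a single curve $C$ the sheaves $\mathcal{O}_C(a)$ are ordered by degree, and this told us along which sheaf to twist and how to measure progress. On a configuration of curves we need a substitute: a way to extract from any sheaf on $Z$ a canonical quotient that is a sum of copies of \emph{one} spherical sheaf. Slope stability with generic parameters does this.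

Let $\operatorname{Coh}_Z$ be the category of coherent sheaves on $X$ with set-theoretic support in $Z$. If $Z=\emptyset$, this section is vacuous. Choose real numbers $\omega_i>0$ and $\beta_i$, $1\le i\le n$, all $2n$ algebraically independent over $\mathbb{Q}$. For $D=\sum d_iC_i$ put $\omega(D)=\sum\omega_id_i$ and $\beta(D)=\sum\beta_id_i$, and for $0\neq M\in\operatorname{Coh}_Z$ put
\[
\mu(M)=\frac{\chi(M)-\beta(c_1(M))}{\omega(c_1(M))},
\]
with $\mu(M)=+\infty$ if $M$ has zero-dimensional support. We call $M$ \emph{semistable} if $\mu(N)\le\mu(M)$ for all nonzero subsheaves $N$, and \emph{stable} if $\mu(M)<\infty$ and the inequality is strict for all proper nonzero subsheaves. Semistable sheaves of finite slope are pure. Numerator and denominator of $\mu$ are additive in short exact sequences, so a nonzero quotient of a semistable sheaf $M$ has slope at least $\mu(M)$, with strict inequality for proper quotients if $M$ is stable. Consequently a nonzero map between stable sheaves of equal slope is an isomorphism, and $\operatorname{End}(S)=\mathbb{C}$ for stable $S$. For example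 $\mathcal{O}_{C_i}(a)$ is stable of slope $(a+1-\beta_i)/\omega_i$.

\begin{lemma}\label{lem:HN}
Every nonzero $M\in\operatorname{Coh}_Z$ has a Harder--Narasimhan (HN) filtration: a finite filtration with semistable factors of strictly decreasing slopes, the \emph{HN slopes} of $M$. Every semistable sheaf of finite slope has a finite filtration with stable factors of the same slope. If $S$ is stable and all HN slopes of $M$ are larger than $\mu(S)$, then $\operatorname{Hom}(M,S)=0$.
\end{lemma}

\begin{proof}
If the maximal zero-dimensional subsheaf of $M$ is nonzero, it is the first step, and the quotient is zero or pure. Let $M$ be pure. For $0\neq N\subset M$ there are finitely many possible classes $c_1(N)\le c_1(M)$, and $\chi(N)\le h^0(N)\le h^0(M)$, so the slopes of nonzero subsheaves attain a finite maximum $\mu_{\max}(M)$. If $N_1,N_2$ have maximal slope, so has $N_1+N_2=(N_1\oplus N_2)/(N_1\cap N_2)$; hence there is a largest such subsheaf $M_1$, and it is semistable. For $M_1\subsetneq N\subset M$ we have $\mu(N)<\mu(M_1)$ and therefore $\mu(N/M_1)<\mu(M_1)$. So $M/M_1$ is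 zero or pure with $\mu_{\max}(M/M_1)<\mu(M_1)$, and its $c_1$ is smaller; induct.

Let $M$ be semistable of finite slope and not stable, and let $N$ be a proper nonzero subsheaf of the same slope. If $c_1(N)=c_1(M)$, then $\chi(M/N)=0$ with $M/N$ zero-dimensional, so $N=M$. Hence $N$ and $M/N$ have smaller $c_1$, and both are semistable of slope $\mu(M)$; induct.

For the last claim we may assume $M$ semistable. The image $I$ of a nonzero map $M\to S$ would satisfy $\mu(M)\le\mu(I)\le\mu(S)$.
\end{proof}

\begin{lemma}\label{lem:stable}
\begin{enumerate}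
\item[(a)] A stable sheaf $S$ is spherical, and $c_1(S)\in R$. In particular $T_S\in\mathfrak{B}$.
\item[(b)] A strictly increasing sequence of slopes of stable sheaves tends to $+\infty$.
\item[(c)] Stable sheaves of equal slope are isomorphic, and every semistable sheaf of finite slope is of the form $S^m$ with $S$ stable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $S(K)\cong S$, so $\operatorname{Ext}^2(S,S)=\operatorname{Hom}(S,S)^*=\mathbb{C}$ and $2-\dim\operatorname{Ext}^1(S,S)=-c_1(S)^2$. The right side is at least $2$, because $c_1(S)$ is a nonzero vector of an even negative definite lattice. So $\operatorname{Ext}^1(S,S)=0$ and $c_1(S)^2=-2$.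

(b) By (a) the slopes lie in the union of the finitely many arithmetic progressions $\{(\chi-\beta(D))/\omega(D):\chi\in\mathbb{Z}\}$, $D\in R$.

(c) Let $S,S'$ be stable of equal slope, with classes $D=\sum d_iC_i$ and $D'=\sum d_i'C_i$. Equality of slopes reads
\[
\chi(S)\,\omega(D')-\chi(S')\,\omega(D)=\sum_{i,j}\beta_i\omega_j\,(d_id_j'-d_i'd_j).
\]
By algebraic independence $d_id_j'=d_i'd_j$ for all $i,j$, so $D$ and $D'$ are proportional. Both are effective of square $-2$, so $D=D'$. Then $\chi(S,S')=2$, so $\operatorname{Hom}(S,S')\neq0$ or $\operatorname{Hom}(S',S)=\operatorname{Ext}^2(S,S')^*\neq0$, and $S\cong S'$. The stable factors of a semistable sheaf are thus all isomorphic to one $S$, and $\operatorname{Ext}^1(S,S)=0$ splits the filtration.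
\end{proof}

Genericity is used only in (c), and it is needed there. For $\beta=0$ and two curves with $C_1\cdot C_2=1$, the sheaves $\mathcal{O}_{C_1}(-1)$ and $\mathcal{O}_{C_2}(-1)$ would both be stable of slope $0$.

By Lemmas~\ref{lem:HN} and~\ref{lem:stable}, every $M\in\operatorname{Coh}_Z$ with one-dimensional support has a \emph{last HN quotient}
\begin{equation}\label{eq:last}
0\to M'\to M\to S^m\to0,\qquad m\ge1,
\end{equation}
with $S$ stable and all HN slopes of $M'$ larger than $\mu(S)$. Then $\operatorname{Hom}(M,S)=\operatorname{Hom}(S^m,S)$, and the coevaluation $M\to\operatorname{Hom}(M,S)^*\otimes S$ is identified with the surjection $M\to S^m$.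

We also need to measure how negative a sheaf $G$ on $X$ is along $Z$. On a single curve, $H^1(\mathcal{O}_C(d)\otimes\mathcal{O}_C(a))\neq0$ exactly when $a\le-d-2$, so the largest such $a$ recovers $d$. Accordingly, for a coherent sheaf $G$ on $X$ put
\[
c(G)=\sup\{\mu(S):S\text{ stable},\ H^1(G\otimes S)\neq0\},
\]
with $\sup\emptyset=-\infty$. On sheaves with support of dimension at most one $H^2$ vanishes, so $H^1$ is right exact. Hence $H^1(G\otimes M)$ is a right exact functor of $M\in\operatorname{Coh}_Z$ for fixed $G$, and of $G$ for fixed $M$. Fix a very ample line bundle $\mathcal{L}$ on $X$.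

\begin{lemma}\label{lem:c}
\begin{enumerate}
\item[(a)] For each $q\in\mathbb{Z}$ there is $c_q\in\mathbb{R}$ such that $c(G)\le c_q$ for every quotient $G$ of a sheaf $(\mathcal{L}^{-q})^a$. In particular $c(G)<\infty$ for every coherent $G$.
\item[(b)] If all HN slopes of $M\in\operatorname{Coh}_Z$ are larger than $c(G)$, then $H^1(G\otimes M)=0$.
\item[(c)] If $S$ is stable and $G\to G'\to(S^\dagger)^v\to0$ is exact, then $c(G')\le\max(c(G),\mu(S))$.
\item[(d)] Let $S_n$ be stable with slopes $\mu_n$ strictly increasing, and let $G_n$ be coherent sheaves with exact sequences $G_n\to G_{n+1}\to(S_n^\dagger)^{v_n}\to0$. Then $\mu_n>c(G_n)$ for all large $n$.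
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By right exactness it suffices to bound $c(\mathcal{L}^{-q})$. Let $S$ be stable and $D=c_1(S)\in R$, viewed as a divisor. In a resolution \eqref{eq:res}, $\det\alpha$ vanishes along $C_i$ to the order given by the length of $S$ at the generic point of $C_i$, so it is a local equation of $D$. By Cramer's rule $\det\alpha$ kills $S$, so $S$ is an $\mathcal{O}_D$-module. The dualizing sheaf of the curve $D$ is $\mathcal{O}(K+D)|_D$, and Serre duality on $D$ gives
\[
H^1(S\otimes\mathcal{L}^{-q})^*=\operatorname{Hom}(S,M_D),\qquad M_D=\bigl(\mathcal{O}(K+D)\otimes\mathcal{L}^q\bigr)|_D .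
\]
The sheaf $M_D$ is pure, being locally resolved by the equation of $D$. The image of a nonzero map $S\to M_D$ has slope at least $\mu(S)$ and at most $\mu_{\max}(M_D)<\infty$. Take $c_q=\max_{D\in R}\mu_{\max}(M_D)$. Every coherent sheaf is a quotient of some $(\mathcal{L}^{-q})^a$.

(b) Each HN factor of $M$ is zero-dimensional or of the form $S^m$ with $\mu(S)>c(G)$, so $H^1(G\otimes-)$ vanishes on it; use right exactness.

(c) Let $S'$ be stable with $\mu(S')>\max(c(G),\mu(S))$. Then $H^1(G\otimes S')=0$. By (D2), (D3) and (D5),
\[
H^1(S^\dagger\otimes S')=H^2(X,S^\vee\otimes^LS')=\operatorname{Ext}^2(S,S')=\operatorname{Hom}(S',S)^*=0 .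
\]
Right exactness in $G$ gives $H^1(G'\otimes S')=0$.

(d) By (c) and induction, $c(G_n)\le\max(c(G_0),\mu_{n-1})$. Now $\mu_{n-1}<\mu_n$, and $\mu_n\to\infty$ by Lemma~\ref{lem:stable}(b), while $c(G_0)<\infty$.
\end{proof}

\section{The vanishing lemma}\label{sec:vanishing}

By \eqref{eq:les2}, to keep the dual of $T_S^{-1}E$ under control we must show that $\operatorname{Hom}(E,S[j])=0$ for large $j$, where $S$ is a quotient of the top cohomology sheaf of $E$. Hypothesis (H1) concerns maps from $E$ to $E$ itself and not to its quotients. The following lemma passes from one to the other; it is the only place where (H1) is used.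

\begin{lemma}\label{lem:lift}
Let $E$ satisfy \textup{(H1)}, let $Q[-1]\xrightarrow{\delta}F\to E\to Q$ be a triangle, and let $l\ge1$. If $\varphi\circ\delta=0$ for every $\varphi:F\to E(K)[1-l]$, then $\operatorname{Hom}(E,Q[l])=0$.
\end{lemma}

\begin{proof}
By Serre duality, $\operatorname{Hom}(E,Q[l])^*=\operatorname{Hom}(Q[-1],E(K)[1-l])$. This group sits in the exact sequence
\[
\operatorname{Hom}(F,E(K)[1-l])\xrightarrow{\ \circ\,\delta\ }\operatorname{Hom}(Q[-1],E(K)[1-l])\to\operatorname{Hom}(E[-1],E(K)[1-l]),
\]
and the last term is $\operatorname{Hom}(E,E[l])^*=0$.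
\end{proof}

The gain is that $\varphi$ has nonpositive degree $1-l$. Maps of the lowest possible degrees are sections of a sheaf and can be examined locally.

Let $E$ be admissible with $b=b(E)\ge1$, and let $Y$ be a connected component of $\operatorname{Supp}\mathcal{H}^b(E)$. By Lemmas~\ref{lem:adm}(a) and~\ref{lem:surface}(b), $Y$ is disjoint from $A$ and is a point or a connected union of $(-2)$-curves. Let $B$ be the direct summand of $\mathcal{H}^b(E)$ supported on $Y$. The top degree of $E^\vee$ may be attained far from $Y$, where it carries no information about $B$, so we use the local version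
\[
e=e_Y(E)=\max\{j:\operatorname{Supp}\mathcal{H}^j(E^\vee)\cap Y\neq\emptyset\}\le e(E),\qquad G=\mathcal{H}^e(E^\vee).
\]
The set is nonempty because $E$, and hence $E^\vee$, is nonzero at the points of $Y$. Let $U\supset Y$ be the open complement of $A$, of the other components of $\operatorname{Supp}\mathcal{H}^b(E)$, and of $\operatorname{Supp}\mathcal{H}^j(E^\vee)$ for all $j>e$. On $U$ the class $K$ is trivial, $\mathcal{H}^b(E)=B$, and $E^\vee\in D^{\le e}$.

\begin{lemma}\label{lem:vanish}
In this situation $e+b\ge1$. Let $B\to Q$ be a surjection of sheaves with kernel $B'$. Then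
\begin{enumerate}
\item[(i)] $\operatorname{Hom}(E,Q[e+1])=0$;
\item[(ii)] if $H^1(G\otimes B')=0$, then $\operatorname{Hom}(E,Q[e])=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
On $U$ we have $E=E^{\vee\vee}\in D^{\ge-e}$, so $b\ge-e$. If $b=-e$, then $E=B[-b]$ on $U$, and $E^\vee=B^\vee[b]\in D^{\le-b}$ says $B^\vee\in D^{\le0}$. But $B$ is torsion, so $B^\vee\in D^{\ge1}$; then $B^\vee=0$ and $B=0$, which is false. So $k=e+b\ge1$.

Let $l\in\{k,k+1\}$. Complete the composite $E\to\mathcal{H}^b(E)[-b]\to B[-b]\to Q[-b]$ to a triangle $Q[-b-1]\xrightarrow{\delta}F\to E\to Q[-b]$. The groups in (ii) and (i) are $\operatorname{Hom}(E,Q[-b][l])$ for $l=k$ and $l=k+1$. By Lemma~\ref{lem:lift} we must show $\varphi\delta=0$ for every $\varphi:F\to E(K)[1-l]$. Since $Q$ is supported on $Y$, (D6) reduces this to showing $\varphi|_U=0$.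

\emph{Degree bounds on $U$.} As $\mathcal{H}^b(E)\to Q$ is onto, $F\in D^{\le b}$, and $\mathcal{H}^b(F)=B'$ on $U$. Put $P=E^\vee\otimes^LF$ on $U$. By (D3), $P\in D^{\le k}$ with $\mathcal{H}^k(P)=T:=G\otimes B'$, a sheaf supported on $Y$. Since $P^\vee=R\mathcal{H}om(F,E)$ and $K$ is trivial on $U$, we have $\varphi|_U\in H^{1-l}(U,P^\vee)$. The bound from (D2) alone is $P^\vee\in D^{\ge-k}$; it improves by one because $T$ is torsion. Indeed, dualizing $\tau^{<k}P\to P\to T[-k]$ gives the triangle
\[
T^\vee[k]\to P^\vee\to(\tau^{<k}P)^\vee,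
\]
whose outer terms both lie in $D^{\ge1-k}$. So $P^\vee\in D^{\ge1-k}$. For $l=k+1$ we get $H^{-k}(U,P^\vee)=0$, which proves (i). For $l=k$, the map $\varphi|_U$ is a section over $U$ of $\mathcal{H}^{1-k}(P^\vee)$, and the triangle gives the exact sequence
\begin{equation}\label{eq:bottom}
0\to\mathcal{E}xt^1(T,\mathcal{O})\to\mathcal{H}^{1-k}(P^\vee)\to\mathcal{H}om(\mathcal{H}^{k-1}(P),\mathcal{O}).
\end{equation}
The last sheaf is torsion free, so the image of $\varphi|_U$ in it is determined by $\varphi_\eta$.

\emph{The map $\varphi:F\to E(K)[1-k]$ vanishes at $\eta$.} In torsion type $E_\eta=0$. In bundle type, $F_\eta=E_\eta$ is a vector space in degree $0$, so $\varphi_\eta=0$ if $k\ge2$. Let $k=1$. Degrees no longer help, and we use that $\varphi$ is defined on all of $X$. On a neighborhood $U'$ of $A$ disjoint from $Y$, the object $F=E$ is a vector bundle by Lemma~\ref{lem:adm}(b), and $\varphi$ is a map of bundles $E\to E(K)$. For every $j\ge1$ we have $\operatorname{Hom}(\mathcal{F},\mathcal{F}\otimes\mathcal{O}(jK)|_A)=0$, because $\mathcal{F}$ is semistable and $\deg K|_A=-K^2<0$.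 With $j=1$, $\varphi$ vanishes on $A$, so $\varphi=s\varphi_1$ on $U'$ with $\varphi_1:E\to E(2K)$. With $j=2$, $\varphi_1=s\varphi_2$, and by induction $\varphi|_{U'}$ is divisible by every power of $s$. By Krull's intersection theorem the germ of $\varphi$ at a point of $A$ is zero, so $\varphi_\eta=0$.

\emph{End of the proof of (ii).} By \eqref{eq:bottom}, $\varphi|_U$ is a section of $\mathcal{E}xt^1(T,\mathcal{O})$. This sheaf is supported on $Y$ and $\mathcal{H}om(T,\mathcal{O}(K))=0$, so the local-to-global spectral sequence and Serre duality give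
\[
H^0(U,\mathcal{E}xt^1(T,\mathcal{O}))=\operatorname{Ext}^1_X(T,\mathcal{O}(K))=H^1(X,T)^*,
\]
which is zero under the hypothesis of (ii).
\end{proof}

The case $Q=B$ is the vanishing seen in the last column of the table in Section~\ref{sec:example}.

\begin{corollary}\label{cor:balance}
We have $H^0(G\otimes B)=H^1(G\otimes B)=0$, and $Y$ is not a point. Thus for admissible $E$ with $b(E)\ge1$ the support of $\mathcal{H}^{b(E)}(E)$ is a union of $(-2)$-curves.
\end{corollary}

\begin{proof}
With $Q=B$ and $B'=0$, Lemma~\ref{lem:vanish} gives $H^j(X,E^\vee\otimes^LB)=\operatorname{Hom}(E,B[j])=0$ for $j=e,e+1$. The complex $E^\vee\otimes^LB$ is supported on $Y$, lies in $D^{\le e}$ and has $\mathcal{H}^e=G\otimes B$, so (D5) gives both vanishings. By the definition of $e$ there is a point $y\in Y\cap\operatorname{Supp}G$, and $G\otimes B$ is nonzero at $y$ by Nakayama's lemma. If $Y$ were a point, $G\otimes B$ would be a nonzero skyscraper sheaf without sections.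
\end{proof}

\section{Lowering the top degree}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $E$ be admissible. There is $g\in\mathfrak{B}$ with $b(gE)=0$ and $e(gE)\le e(E)$.
\end{proposition}

\begin{proof}
Put $e_0=e(E)$. All objects in the orbit $\mathfrak{B}E$ are admissible and have $b\ge0$. Among those with $e\le e_0$ choose $E_0$ with $b=b(E_0)$ minimal. Suppose $b\ge1$, and choose $E_0$ moreover so that $\operatorname{Supp}\mathcal{H}^b(E_0)$, a union of $(-2)$-curves by Corollary~\ref{cor:balance}, contains as few curves as possible. Write this support as $Y\sqcup Y'$ with $Y$ a connected component. Call $E'\in\mathfrak{B}E$ \emph{extremal} if $e(E')\le e_0$, $b(E')=b$ and $\operatorname{Supp}\mathcal{H}^b(E')=Y\sqcup Y'$. We construct an infinite sequence of extremal objects $E_0,E_1,\dots$ and derive a contradiction from it.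

Given an extremal $E_n$, let $B_n$ be the summand of $\mathcal{H}^b(E_n)$ supported on $Y$, let $0\to B_n'\to B_n\to S_n^m\to0$ be its last HN quotient \eqref{eq:last}, and put
\[
\mu_n=\mu(S_n),\qquad e_n=e_Y(E_n),\qquad E_{n+1}=T_{S_n}^{-1}E_n,\qquad V_j=\operatorname{Hom}(E_n,S_n[j]).
\]
The sheaves $S_n$ and $S_n^\dagger$ are supported in $Y$. We twist along the factor of \emph{smallest} slope because it is a quotient of $B_n$, so that $E_n$ maps onto it in top degree.

\emph{Step 1: $b(E_{n+1})\le b$ and $\operatorname{Supp}\mathcal{H}^b(E_{n+1})\subset Y\sqcup Y'$.} By (D1), $V_j=0$ for $j<-b$ and $V_{-b}=\operatorname{Hom}(B_n,S_n)$. So the map $\mathcal{H}^b(E_n)\to V_{-b}^*\otimes S_n$ in \eqref{eq:les1} is the surjection $B_n\to S_n^m$ on $B_n$ and zero on the summand supported on $Y'$. The sequence \eqref{eq:les1} gives the two claims and, for the summand $B_{n+1}$ of $\mathcal{H}^b(E_{n+1})$ supported in $Y$, an exact sequence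
\begin{equation}\label{eq:newB}
V_{1-b}^*\otimes S_n\to B_{n+1}\to B_n'\to0 .
\end{equation}

\emph{Step 2: $\mathcal{H}^i(E_{n+1}^\vee)=\mathcal{H}^i(E_n^\vee)$ for $i>e_n$.} We have $V_j=H^j(X,E_n^\vee\otimes^LS_n)$, and this complex is supported in $Y$ and lies in $D^{\le e_n}$. With $G=\mathcal{H}^{e_n}(E_n^\vee)$, (D5) gives $V_j=0$ for $j>e_n+1$ and $V_{e_n+1}=H^1(G\otimes S_n)$. The latter is a quotient of $H^1(G\otimes B_n)$, which vanishes by Corollary~\ref{cor:balance}. So $V_i=0$ for $i>e_n$. For such $i$ the map $V_{i-1}\otimes S_n^\dagger\to\mathcal{H}^i(E_n^\vee)$ in \eqref{eq:les2} is zero, since its source is supported in $Y$ and its target vanishes near $Y$. The claim follows from \eqref{eq:les2}.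

\emph{Step 3: $E_{n+1}$ is extremal and $e_{n+1}\le e_n$.} Step 2 and $e_n\le e(E_n)$ give $e(E_{n+1})\le e(E_n)\le e_0$. By minimality of $b$ and Step 1, $b(E_{n+1})=b$. The support of $\mathcal{H}^b(E_{n+1})$ is a union of $(-2)$-curves contained in $Y\sqcup Y'$, and by minimality of the number of curves it is all of $Y\sqcup Y'$. Step 2 shows that $\mathcal{H}^i(E_{n+1}^\vee)$ vanishes near $Y$ for $i>e_n$.

\emph{Step 4: $\mu_{n+1}>\mu_n$.} There is a nonzero map $B_{n+1}\to S_{n+1}$, so it suffices to show $\operatorname{Hom}(B_{n+1},S'')=0$ for every stable $S''$ with $\mu(S'')\le\mu_n$. If $S''\not\cong S_n$, then $\mu(S'')<\mu_n$ by Lemma~\ref{lem:stable}(c), so $\operatorname{Hom}(S_n,S'')=\operatorname{Hom}(B_n',S'')=0$, and \eqref{eq:newB} gives the claim. For $S''=S_n$, (D1) and \eqref{eq:shift} give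
\[
\operatorname{Hom}(B_{n+1},S_n)=\operatorname{Hom}(E_{n+1},S_n[-b])=\operatorname{Hom}(E_n,S_n[-b-1])=0 .
\]

So the sequence is infinite and $\mu_n\to\infty$ by Lemma~\ref{lem:stable}(b). The sheaves $B_n$ become arbitrarily positive. To contradict Corollary~\ref{cor:balance} we need a lower bound, uniform in $n$, on the top cohomology of the duals.

\emph{Step 5: the sheaves $G_n$ are eventually quotients of one sheaf.} The integers $e_n$ are nonincreasing and at least $1-b$ by Lemma~\ref{lem:vanish}, so they equal a constant $e$ for $n\ge n_0$. For such $n$ put $G_n=\mathcal{H}^e(E_n^\vee)$. In \eqref{eq:les2} the map $V_e\otimes S_n^\dagger\to\mathcal{H}^{e+1}(E_n^\vee)$ is zero, as in Step 2, so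
\begin{equation}\label{eq:G}
G_n\to G_{n+1}\to V_e\otimes S_n^\dagger\to0,\qquad V_e=\operatorname{Hom}(E_n,S_n[e]),
\end{equation}
is exact. By Lemma~\ref{lem:c}(d) there is $n_1\ge n_0$ with $\mu_n>c(G_n)$ for all $n\ge n_1$. For such $n$ all HN slopes of $B_n'$ exceed $c(G_n)$, so $H^1(G_n\otimes B_n')=0$ by Lemma~\ref{lem:c}(b). Lemma~\ref{lem:vanish}(ii) with $Q=S_n^m$ gives $V_e=0$, and $G_n\to G_{n+1}$ is surjective. Writing $G_{n_1}$ as a quotient of some $(\mathcal{L}^{-q})^a$, we see that all $G_n$ with $n\ge n_1$ are quotients of $(\mathcal{L}^{-q})^a$.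

\emph{Step 6: a section of $G_n\otimes B_n$.} The function $c$ detects the vanishing of $H^1$; to produce a section we apply it to a subsheaf of colength one. Take $n\ge n_1$ with $\mu_n>c_{q+1}$, a point $y\in Y\cap\operatorname{Supp}G_n$, and a surjection $G_n\to k(y)$ with kernel $G_n'$. Then $G_n'$ is a quotient of the kernel of the composite $(\mathcal{L}^{-q})^a\to k(y)$, which after a change of basis of $\mathbb{C}^a$ is $(\mathcal{L}^{-q})^{a-1}\oplus(I_y\otimes\mathcal{L}^{-q})$. Since $\mathcal{L}$ is very ample, $\mathcal{L}$ and $I_y\otimes\mathcal{L}$ are globally generated, the latter by the linear forms vanishing at $y$. So $G_n'$ is a quotient of some $(\mathcal{L}^{-q-1})^{a'}$, and $c(G_n')\le c_{q+1}<\mu_n$. All HN slopes of $B_n$ are at least $\mu_n$, so $H^1(G_n'\otimes B_n)=0$. Let $I$ be the image of $G_n'\otimes B_n\to G_n\otimes B_n$. Then $H^1(I)=0$ by right exactness, and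
\[
0\to I\to G_n\otimes B_n\to k(y)\otimes B_n\to0
\]
is exact with $k(y)\otimes B_n\neq0$, because $y\in Y=\operatorname{Supp}B_n$. Hence $H^0(G_n\otimes B_n)\neq0$, which contradicts Corollary~\ref{cor:balance}. So $b=0$.
\end{proof}

\section{Vector bundles and pure sheaves}\label{sec:twice}

We apply Proposition~\ref{prop:lower} twice. The first application bounds $E$ from above. The second bounds $E^\vee$ from above, and the inequality $e(gE)\le e(E)$ guarantees that it does not undo the first.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Take the given smooth member of $|-K|$ as the curve $A$ of Section~\ref{sec:surface}. Then $E$ is admissible of bundle type. By Proposition~\ref{prop:lower} we may replace $E$ by an object of its orbit with $b(E)=0$. The dual $E^\vee$ is admissible by Lemma~\ref{lem:adm}(d), and $e(E^\vee)=b(E)=0$. Proposition~\ref{prop:lower} gives $g\in\mathfrak{B}$ with $b(gE^\vee)=0$ and $e(gE^\vee)\le0$. The object $E^\sharp=(gE^\vee)^\vee$ lies in $\mathfrak{B}E$ by Lemma~\ref{lem:twists}(b), and $b(E^\sharp)=e(gE^\vee)\le0$, $e(E^\sharp)=b(gE^\vee)=0$. By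 Lemma~\ref{lem:recognize}(a), $E^\sharp$ is a vector bundle.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $\operatorname{rk}E\neq0$]
By Lemmas~\ref{lem:excadm} and~\ref{lem:adm}(b), a shift $E[m]$ is admissible of bundle type. Theorem~\ref{thm:C} gives $g\in\mathfrak{B}$ such that $g(E)[m]$ is a vector bundle, and it is exceptional because $g$ is an autoequivalence.
\end{proof}

\begin{remark}\label{rem:hyp}
Hypothesis (H1) cannot be dropped from Theorem~\ref{thm:C}: for a point $x\notin A\cup Z$ the ideal sheaf $I_x$ restricts to $\mathcal{O}_A$, but by Lemma~\ref{lem:twists}(a) no $gI_x$ is locally free at $x$. Semistability of $E|_A$, together with $K^2>0$, enters only in the case $k=1$ of Lemma~\ref{lem:vanish}(ii). In bundle type $\mathcal{H}^0(E^\vee)$ has support $X$, so $e_Y(E)\ge0$, and $k=1$ means $b=1$ and $e_Y(E)=0$, as for the object $E_1$ of Section~\ref{sec:example}.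
\end{remark}

In rank zero the dual of a pure sheaf sits in degree $1$, and the same argument runs with this shift.

\begin{proposition}\label{prop:pure}
Let $E$ be exceptional of rank $0$. There are $g\in\mathfrak{B}$ and $m\in\mathbb{Z}$ such that $g(E)[m]$ is a pure sheaf whose restriction to $A$ is $k(p)$ for a point $p\in A$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:excadm} and~\ref{lem:adm}(b) we may shift so that $E|_A=k(p)$, and by Proposition~\ref{prop:lower} we may assume $b(E)=0$. The object $E''=E^\vee[1]$ is admissible by Lemma~\ref{lem:adm}(d), and $e(E'')=b(E[-1])=1$. Proposition~\ref{prop:lower} gives $g\in\mathfrak{B}$ with $b(gE'')=0$ and $e(gE'')\le1$. Put $E^\sharp=(gE'')^\vee[1]$. By Lemma~\ref{lem:twists}(b), $E^\sharp\cong g'(E[-1])[1]=g'(E)$ with $g'\in\mathfrak{B}$. We have $b(E^\sharp)=e(gE'')-1\le0$ and $e(E^\sharp)=b(gE''[-1])=1$. Since $E^\sharp$ is admissible of torsion type, $E^\sharp_\eta=0$, and Lemma~\ref{lem:recognize}(b) applies.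
\end{proof}

\section{From a pure sheaf to a $(-1)$-curve}\label{sec:rank0}

A pure exceptional sheaf may still have $(-2)$-curves in its support.

\begin{example}\label{ex:rank0}
Let $\Gamma$ be a $(-1)$-curve and $C$ a $(-2)$-curve with $\Gamma\cdot C=1$. This occurs on the blow-up of $\mathbb{P}^2$ at two infinitely near points, with $C,\Gamma$ the exceptional curves: if $\ell$ is the strict transform of the line through both points, then $-K=3\ell+2C+4\Gamma$ has degrees $1,0,1$ on $\ell,C,\Gamma$, so it is nef, and $K^2=7$. There are no nonzero maps between $\mathcal{O}_C$ and line bundles on $\Gamma$, so $\operatorname{Hom}(\mathcal{O}_C,\mathcal{O}_\Gamma)=\operatorname{Ext}^2(\mathcal{O}_C,\mathcal{O}_\Gamma)=0$, and $\chi(\mathcal{O}_C,\mathcal{O}_\Gamma)=-1$. Hence $E=T_{\mathcal{O}_C}\mathcal{O}_\Gamma$ is an extension $0\to\mathcal{O}_\Gamma\to E\to\mathcal{O}_C\to0$, an exceptional pure sheaf with $c_1(E)=\Gamma+C$. The twist to be undone is along the largest quotient of $E$ supported on $Z$.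
\end{example}

Let $E$ be an exceptional pure sheaf with $E|_A=k(p)$. We first find this structure in general. By \eqref{eq:restr} and (D7), $c_1(E)\cdot A=\chi(E)-\chi(E(K))=\chi(k(p))=1$. The divisor $c_1(E)$ is effective and $A$ is nef, so exactly one irreducible component $\Gamma$ has positive degree; it has $\Gamma\cdot A=1$ and multiplicity one, and the others are $(-2)$-curves by Lemma~\ref{lem:surface}(b). Thus
\[
c_1(E)=\Gamma+\Sigma,\qquad \Gamma\cdot A=1,\qquad \Sigma\ge0\text{ supported on }Z .
\]
Let $E_\Gamma\subset E$ be the subsheaf of sections supported on $\Gamma$, and $E_Z=E/E_\Gamma$.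

\begin{lemma}\label{lem:structure}
The sheaf $E_\Gamma$ is a torsion-free $\mathcal{O}_\Gamma$-module of rank one. The sheaf $E_Z$ is zero or pure, supported on $Z$, with $c_1(E_Z)=\Sigma$. Moreover $\operatorname{Hom}(E_\Gamma,M)=0$ for every pure $M\in\operatorname{Coh}_Z$, and $\operatorname{Hom}(E_\Gamma,E_\Gamma(K))=0$.
\end{lemma}

\begin{proof}
Off $Z$ we have $E_\Gamma=E$, so $E_Z$ is supported on $Z$, $E_\Gamma$ has length one at the generic point of $\Gamma$, and $c_1(E_Z)=\Sigma$. As a subsheaf of $E$, $E_\Gamma$ is pure. The subsheaf $I_\Gamma E_\Gamma$ vanishes at the generic point of $\Gamma$, so it is zero-dimensional and hence zero; this gives the first claim. The preimage $N\subset E$ of a zero-dimensional subsheaf of $E_Z$ is pure with support in $\Gamma$ together with finitely many points, so its support is $\Gamma$ and $N=E_\Gamma$. The image of a map $E_\Gamma\to M$ is supported on the finite set $\Gamma\cap Z$, so it is zero. A nonzero map $E_\Gamma\to E_\Gamma(K)$ of rank one torsion-free sheaves on the integral curve $\Gamma$ would be injective with zero-dimensional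 cokernel, but $\chi(E_\Gamma(K))=\chi(E_\Gamma)+K\cdot\Gamma=\chi(E_\Gamma)-1$.
\end{proof}

The last vanishing plays the part that semistability on $A$ played in Lemma~\ref{lem:vanish}. Put $G=E^\dagger$, so that $E^\vee=G[-1]$. Suppose $\Sigma\neq0$. Let $0\to F_Z\to E_Z\to S^m\to0$ be the last HN quotient, $\mu=\mu(S)$, and $F=\ker(E\to S^m)$, so that $0\to E_\Gamma\to F\to F_Z\to0$. Put $E'=T_S^{-1}E$, $V_j=\operatorname{Hom}(E,S[j])$ and $v=\dim V_1$.

\begin{lemma}\label{lem:step0}
\begin{enumerate}
\item[(a)] $E'$ is an exceptional pure sheaf with $E'|_A=k(p)$ and $c_1(E')=c_1(E)+(v-m)c_1(S)$. In particular the curve $\Gamma$ is the same for $E'$.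
\item[(b)] If $E'_Z\neq0$, its smallest HN slope is larger than $\mu$.
\item[(c)] There is an exact sequence $G\to E'^\dagger\to V_1\otimes S^\dagger\to0$.
\item[(d)] If $\mu>c(G)$, then $v=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $E$ and $S$ are sheaves on a surface, $V_j=0$ for $j<0$ and $j>2$. Apply Lemma~\ref{lem:lift} to the triangle $S^m[-1]\to F\to E\to S^m$ with $l=2$: every map $F\to E(K)[-1]$ is zero by (D1), so $V_2=0$. By Lemma~\ref{lem:structure}, $V_0=\operatorname{Hom}(E_Z,S)$, so $E\to V_0^*\otimes S$ is the surjection $E\to S^m$. Now \eqref{eq:les1} shows that $E'$ is a sheaf with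
\begin{equation}\label{eq:ext0}
0\to V_1^*\otimes S\to E'\to F\to0 .
\end{equation}
It is pure because $S$ and $F\subset E$ are, and the formula for $c_1$ follows. The rest is Lemma~\ref{lem:twists}(a).

(b) The last HN quotient of $E'_Z$ gives a nonzero map from $E'$ to a stable sheaf $S''$, and we must exclude $\mu(S'')\le\mu$. If $\mu(S'')<\mu$, then $\operatorname{Hom}(S,S'')=0$ and $\operatorname{Hom}(F,S'')=\operatorname{Hom}(F_Z,S'')=0$, so $\operatorname{Hom}(E',S'')=0$ by \eqref{eq:ext0}. If $\mu(S'')=\mu$, then $S''\cong S$, and $\operatorname{Hom}(E',S)=V_{-1}=0$ by \eqref{eq:shift}.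

(c) This is \eqref{eq:les2} for $i=1$, since $\mathcal{H}^2(E^\vee)=0$.

(d) By Lemma~\ref{lem:lift} with $l=1$ it suffices to show that every $\varphi:F\to E(K)$ is zero. The map $\varphi$ sends $E_\Gamma$ into the sections of $E(K)$ supported on $\Gamma$, that is, into $E_\Gamma(K)$. By Lemma~\ref{lem:structure} it kills $E_\Gamma$ and factors through $F_Z$. Serre duality, (D2), (D3) and (D5) give
\[
\operatorname{Hom}(F_Z,E(K))^*=\operatorname{Hom}(E,F_Z[2])=H^1(X,G\otimes^LF_Z)=H^1(G\otimes F_Z),
\]
and this vanishes by Lemma~\ref{lem:c}(b), since all HN slopes of $F_Z$ exceed $\mu>c(G)$.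
\end{proof}

The class $\Sigma$ can grow in a single step, if $v>m$. Parts (b)--(d) show that this happens only finitely often.

\begin{proof}[Proof of Theorem~\ref{thm:A} for $\operatorname{rk}E=0$]
By Proposition~\ref{prop:pure} we may assume that $E=E_0$ is an exceptional pure sheaf with $E|_A=k(p)$. As long as $\Sigma_n=c_1(E_n)-\Gamma$ is nonzero, let $E_{n+1}=T_{S_n}^{-1}E_n$ as in Lemma~\ref{lem:step0}, with data $S_n$, $m_n\ge1$, $\mu_n$, $G_n$. Suppose this never stops. The $\mu_n$ increase strictly by (b), so (c) and Lemma~\ref{lem:c}(d) give $\mu_n>c(G_n)$ for large $n$. By (d) and (a), $\Sigma_{n+1}=\Sigma_n-m_nc_1(S_n)$ for all large $n$. The sum of the coefficients of $\Sigma_n$ then decreases strictly forever, which is impossible for effective divisors.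

So $\Sigma_n=0$ for some $n$. By Lemma~\ref{lem:structure}, $(E_n)_Z=0$, and $E_n$ is a torsion-free $\mathcal{O}_\Gamma$-module of rank one with $c_1(E_n)=\Gamma$. Exceptionality and (D7) give $1=\chi(E_n,E_n)=-\Gamma^2$. With $K\cdot\Gamma=-1$, adjunction gives $p_a(\Gamma)=0$, so $\Gamma$ is a $(-1)$-curve, and a torsion-free sheaf of rank one on $\Gamma\cong\mathbb{P}^1$ is a line bundle.
\end{proof}

\section{Orbits of exceptional objects of rank zero}\label{sec:orbits}

To separate orbits we follow $c_1$, on which twists act by reflections. Let $\Phi$ be the set of vectors of square $-2$ in $\bigoplus\mathbb{Z}C_i$. It is finite and stable under the reflections $s_D$, $D\in\Phi$, so it is a root system, with all roots of the same length, in the Euclidean space $\mathbb{E}=\bigoplus\mathbb{R}C_i$ with inner product the negative of the intersection form. Write $D\in\Phi$ as $D_+-D_-$ with $D_\pm$ effective without common component. If both were nonzero, then $D^2\le D_+^2+D_-^2\le-4$. So $\Phi=R\sqcup(-R)$, which says that the basis $C_1,\dots,C_n$ is a system of simple roots with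 positive roots $R$. We use two textbook facts on root systems: the simple reflections generate a finite group that contains $s_D$ for every root $D$, and the closed chamber cut out by the simple roots, hence also its negative, meets every orbit of this group in exactly one point. The group is $W$. It acts trivially on $\mathbb{E}^\perp$, where $\operatorname{NS}(X)_{\mathbb{R}}=\mathbb{E}\oplus\mathbb{E}^\perp$. Therefore the cone
\[
\mathcal{C}=\{x\in\operatorname{NS}(X)_{\mathbb{R}}:x\cdot C_i\ge0\text{ for all }i\}
\]
meets every $W$-orbit in $\operatorname{NS}(X)_{\mathbb{R}}$ exactly once. Since $K\in\mathbb{E}^\perp$, the group $W$ preserves the degree $x\cdot(-K)$.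

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Line bundles on a $(-1)$-curve $\Gamma$ are exceptional of rank $0$ (Section~\ref{sec:intro}). As $\mathcal{O}_X(\Gamma)|_\Gamma$ has degree $-1$, tensoring with its powers permutes them transitively, so all lie in the orbit of $\mathcal{O}_\Gamma$. With Theorem~\ref{thm:A} this shows that the map is surjective.

Let $E$ have rank $0$. Tensoring with a line bundle fixes $c_1(E)$, and $[1]$ changes its sign. Let $S$ be a spherical pure sheaf supported on $Z$. Then $c_1(S)^2=-\chi(S,S)=-2$, so $c_1(S)\in R$, and by the defining triangle and (D7)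
\[
c_1(T_SE)=c_1(E)-\chi(S,E)\,c_1(S)=c_1(E)+(c_1(E)\cdot c_1(S))\,c_1(S)=s_{c_1(S)}(c_1(E)).
\]
Since reflections are involutions, the same formula holds for $T_S^{-1}$. Hence the set $W\cdot(\pm c_1(E))$ depends only on the $\mathcal{G}$-orbit of $E$. If $E$ lies in the orbit of $\mathcal{O}_\Gamma$, this set is $W\Gamma\cup(-W\Gamma)$, and its elements of degree $1$ form the single orbit $W\Gamma$. The class $\Gamma$ lies in $\mathcal{C}$, because $\Gamma\neq C_i$ for all $i$, and it is the only element of $W\Gamma$ in $\mathcal{C}$. This is the characterization of $\Gamma$ in the theorem. If $\mathcal{O}_\Gamma$ and $\mathcal{O}_{\Gamma'}$ lie in one orbit, it gives $\Gamma=\Gamma'$ in $\operatorname{NS}(X)$, and then $\Gamma\cdot\Gamma'=-1<0$ shows that the curves coincide. So the map is injective.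
\end{proof}

\begin{thebibliography}{9}

\bibitem{CJ}
Pu Cao and Chen Jiang,
\emph{Torsion exceptional sheaves on weak del Pezzo surfaces of Type A},
arXiv:1605.01280 (2016).

\bibitem{Dem}
Demazure, Lecture Notes in Mathematics 777, Exp.~III.

\bibitem{Dol}
Dolgachev, \emph{Classical Algebraic Geometry}.

\end{thebibliography}
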